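# Which eigenspace stretches pairs at distance $r$ the most? Cosine sequences of distance-regular graphs

## Three drawings of the cube

Take the 3-cube $Q_3$. Its vertices are the vectors $x=(x_1,x_2,x_3)$ with entries $\pm1$, two of them adjacent when they differ in exactly one coordinate; the distance of two vertices is the number of coordinates in which they differ. Here are three ways to draw $Q_3$ in a Euclidean space:
$$\varphi_1(x)=(x_1,x_2,x_3),\qquad \varphi_2(x)=(x_1x_2,\;x_1x_3,\;x_2x_3),\qquad \varphi_3(x)=x_1x_2x_3 .$$

Let $x,y$ differ in exactly $r$ coordinates. In $\varphi_1$, exactly $r$ entries change sign, so the squared distance of the images is $4r$. In $\varphi_2$, the entry $x_ax_b$ changes sign exactly when one of $a,b$ is among the $r$ changed coordinates and the other is not; there are $r(3-r)$ such pairs, so the squared distance is $4r(3-r)$. In $\varphi_3$ it is $4$ for odd $r$ and $0$ for even $r$.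

To compare the drawings fairly, rescale each one so that edges have length $1$: divide the squared distances by $4$, $8$, $4$ respectively. The squared distances then become:

| | $r=1$ | $r=2$ | $r=3$ |
|---|---|---|---|
| $\varphi_1$ | $1$ | $2$ | $3$ |
| $\varphi_2$ | $1$ | $1$ | $0$ |
| $\varphi_3$ | $1$ | $0$ | $1$ |

These three drawings come from the adjacency matrix $A$ of $Q_3$. For a set $S$ of coordinates let $\chi_S(x)=\prod_{a\in S}x_a$. Flipping coordinate $a$ changes the sign of $\chi_S$ exactly when $a\in S$, so summing $\chi_S$ over the three neighbors of $x$ gives $(3-2|S|)\chi_S(x)$. Hence the entries of $\varphi_1,\varphi_2,\varphi_3$ are eigenvectors of $A$ for the eigenvalues $1,-1,-3$. (The remaining eigenvalue $3$ belongs to the constants, which draw all vertices at the same point.)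

In each column, the first row wins, and for $r\ge2$ it wins strictly. So we ask: if we draw a highly regular graph by means of one eigenspace, scaled so that edges have length $1$, is it always the second largest eigenvalue that pushes the vertices at distance $r$ farthest apart?

## Distance-regular graphs and their cosine sequences

**Definition.** Let $G$ be a connected graph of diameter $d$. It is *distance-regular* if it is regular of valency $k$ and there are numbers $b_i,c_i$ such that for any two vertices $x,y$ at distance $i$, exactly $c_i$ neighbors of $y$ are at distance $i-1$ from $x$ and exactly $b_i$ neighbors of $y$ are at distance $i+1$ from $x$. Write $a_i=k-b_i-c_i$; this is the number of neighbors of $y$ at distance $i$ from $x$.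

So $c_0=0$, $b_0=k$, $a_0=0$, $b_d=0$, and $c_1=1$ if $d\ge1$. A geodesic between two vertices at distance $d$ shows $b_i>0$ for $i<d$, and the next-to-last vertex of a geodesic shows $c_i>0$ for $i\ge1$. Let $k_i$ be the number of vertices at distance $i$ from a given vertex. Counting the edges between the spheres of radius $i$ and $i+1$ in two ways gives
$$k_ib_i=k_{i+1}c_{i+1}\qquad(0\le i\le d-1),\tag{1}$$
so $k_i$ does not depend on the chosen vertex, and $k_i>0$ for $0\le i\le d$.

*Example (cube).* In $Q_3$ we have $(b_0,b_1,b_2)=(3,2,1)$, $(c_1,c_2,c_3)=(1,2,3)$, all $a_i=0$, and $(k_0,\dots,k_3)=(1,3,3,1)$.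

*Example (Heawood graph).* Take the $7$ points and $7$ lines of the Fano plane, a point being adjacent to the three lines through it. From a point $o$ the spheres are: $o$ itself, the $3$ lines through $o$, the $6$ other points, the $4$ lines missing $o$. A line through $o$ has $2$ further points, so $b_1=2$; a second point is joined to $o$ by exactly one line, so $c_2=1$, $b_2=2$; all three points of a line missing $o$ are at distance $2$, so $c_3=3$. By duality the same counts hold from a line. Thus $d=3$, $k=3$, $(b_0,b_1,b_2)=(3,2,2)$, $(c_1,c_2,c_3)=(1,1,3)$, all $a_i=0$, and $(k_0,\dots,k_3)=(1,3,6,4)$. This graph will be our test case.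

**Textbook facts.** Let $A_i$ be the adjacency matrix of the distance-$i$ graph, so $A_0=I$ and $A_1=A$. The $(x,y)$ entry of $A_iA$ counts the neighbors of $y$ at distance $i$ from $x$, hence
$$A_iA=b_{i-1}A_{i-1}+a_iA_i+c_{i+1}A_{i+1},$$
with the terms of index $-1$ and $d+1$ absent. Since $c_{i+1}>0$ for $i<d$, we can solve successively: there are polynomials $v_i$ of degree $i$ with $v_i(A)=A_i$, and $v_1(x)=x$. The relation also shows that the span of $A_0,\dots,A_d$ is closed under multiplication by $A$, so *every polynomial in $A$ is a linear combination of $A_0,\dots,A_d$*. These matrices are linearly independent, so the minimal polynomial of $A$ has degree $d+1$; as $A$ is symmetric, it has exactly $d+1$ distinct eigenvalues $\theta_0>\theta_1>\dots>\theta_d$. Because $G$ is connected and $k$-regular, $\theta_0=k$, with eigenspace spanned by the constant vector $\mathbf 1$. Applying $A_r=v_r(A)$ to $\mathbf 1$ gives $v_r(k)=k_r$.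

**Definition.** The *cosine sequence* of $\theta_j$ is $w(\theta_j)=(w_0(\theta_j),\dots,w_d(\theta_j))$ with
$$w_i(\theta_j)=\frac{v_i(\theta_j)}{v_i(\theta_0)}=\frac{v_i(\theta_j)}{k_i}.$$

The name is explained by the drawings. Let $\theta$ be an eigenvalue, let $U_\theta$ be a matrix whose columns form an orthonormal basis of the $\theta$-eigenspace, and let $u_\theta(x)$ be its rows. The matrix $E=U_\theta U_\theta^{T}$ of inner products of the rows is the orthogonal projection onto the eigenspace. It is the polynomial $\prod_{\theta'\ne\theta}(A-\theta' I)/(\theta-\theta')$ in $A$, so $E=\sum_i\varepsilon_iA_i$ for certain numbers $\varepsilon_i$: the inner product $(u_\theta(x),u_\theta(y))$ is $\varepsilon_r$ when $d(x,y)=r$. All diagonal entries equal $\varepsilon_0$, and $\varepsilon_0>0$ because $E$ has positive trace. A diagonal entry of $A_rE=v_r(\theta)E$ reads $k_r\varepsilon_r=v_r(\theta)\varepsilon_0$. Hence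
$$w_r(\theta)=\frac{\varepsilon_r}{\varepsilon_0}=\frac{(u_\theta(x),u_\theta(y))}{(u_\theta(x),u_\theta(x))}\qquad\text{if } d(x,y)=r .\tag{2}$$
So $w_r(\theta)$ is the cosine of the angle between $u_\theta(x)$ and $u_\theta(y)$, and
$$\|u_\theta(x)-u_\theta(y)\|^2=2\varepsilon_0\,(1-w_r(\theta)).\tag{3}$$

Finally, take two vertices $x,y$ at distance $i$ and read off the $(y,x)$ entry of $AE=\theta E$, that is, sum $E_{zx}$ over the neighbors $z$ of $y$. After division by $\varepsilon_0$,
$$c_iw_{i-1}(\theta)+a_iw_i(\theta)+b_iw_{i+1}(\theta)=\theta\,w_i(\theta)\qquad(0\le i\le d),\tag{4}$$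
where the terms with the coefficients $c_0=0$ and $b_d=0$ are absent. For $i=0$ this says $w_1(\theta)=\theta/k$. Starting from $w_0=1$, the equations with $i\le d-1$ determine the whole sequence. For $j\ge1$ we have $1-w_1(\theta_j)=1-\theta_j/k>0$.

*Example (cube).* From (4), $w(1)=(1,\frac13,-\frac13,-1)$, $w(-1)=(1,-\frac13,-\frac13,1)$, $w(-3)=(1,-1,1,-1)$. The quotients $(1-w_r)/(1-w_1)$ for $r=1,2,3$ are $(1,2,3)$, $(1,1,0)$, $(1,0,1)$, exactly the rows of our table.

By (3), the squared distance of vertices at distance $r$ in the $\theta_j$-drawing, scaled so that edges have length $1$, is $\frac{1-w_r(\theta_j)}{1-w_1(\theta_j)}$. Our question is therefore the following conjecture, taken from Sebastian M. Cioabă, Himanshu Gupta, Ferdinand Ihringer, Hirotake Kurihara, "The least Euclidean distortion constant of a distance-regular graph", arXiv:2109.09708 (2021).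

**Conjecture.** Let $G$ be a distance-regular graph with diameter $d$ and eigenvalues $\theta_0>\theta_1>\dots>\theta_d$. For any $r\in\{2,3,\dots,d\}$,
$$\max_{1\le j\le d}\left\{\frac{1-w_r(\theta_j)}{1-w_1(\theta_j)}\right\}=\frac{1-w_r(\theta_1)}{1-w_1(\theta_1)} .$$

The conjecture is true, and the maximum is attained only at $j=1$:

**Theorem 1.** Let $G$ be a distance-regular graph of diameter $d\ge2$ and let $2\le r\le d$. Then for all $2\le j\le d$
$$\frac{1-w_r(\theta_j)}{1-w_1(\theta_j)}<\frac{1-w_r(\theta_1)}{1-w_1(\theta_1)} .$$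

## Distance two by hand

Write $f_s(\theta)=w_s(\theta)-w_{s+1}(\theta)$ for $0\le s\le d-1$, so that $f_0(\theta)=1-\theta/k$. Subtract $k w_1=(c_1+a_1+b_1)w_1$ from (4) with $i=1$, using $c_1=1$:
$$f_0-b_1f_1=(\theta-k)w_1=(\theta-k)\frac{\theta}{k}=-\theta f_0 .$$
Therefore $f_1=\frac{1+\theta}{b_1}f_0$, and for $\theta\neq k$
$$\frac{1-w_2(\theta)}{1-w_1(\theta)}=\frac{f_0+f_1}{f_0}=1+\frac{1+\theta}{b_1}.$$
This is strictly increasing in $\theta$. So Theorem 1 holds for $r=2$.

## Telescoping term by term, and where the Heawood graph stops it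

The computation suggests a plan for every $r$. Telescoping gives
$$\frac{1-w_r(\theta)}{1-w_1(\theta)}=\frac{f_0(\theta)+f_1(\theta)+\dots+f_{r-1}(\theta)}{f_0(\theta)} ,\tag{5}$$
the first two summands $f_0/f_0=1$ and $f_1/f_0=(1+\theta)/b_1$ are largest at $\theta_1$ among $\theta_1,\dots,\theta_d$, and one tries to show the same for each later summand $f_s/f_0$.

The third summand already breaks the plan. Consider the Heawood graph. On the points, $A^2$ acts as $3I+(J-I)=2I+J$ ($J$ the all-ones matrix), because two distinct points lie on exactly one common line; so $A^2$ has eigenvalues $9$ and $2$ there, and dually on the lines. The graph is bipartite, so its spectrum is symmetric, and the eigenvalues are $3,\sqrt2,-\sqrt2,-3$. From (4),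
$$w(\sqrt2)=\Bigl(1,\tfrac{\sqrt2}{3},-\tfrac16,-\tfrac{\sqrt2}{4}\Bigr),\qquad w(-\sqrt2)=\Bigl(1,-\tfrac{\sqrt2}{3},-\tfrac16,\tfrac{\sqrt2}{4}\Bigr),\qquad w(-3)=(1,-1,1,-1).$$
For $\theta_3=-3$ we get $f_2/f_0=2/2=1$. For $\theta_1=\sqrt2$,
$$\frac{f_2}{f_0}=\frac{-\frac16+\frac{\sqrt2}4}{1-\frac{\sqrt2}3}=\frac{3\sqrt2-2}{4(3-\sqrt2)}=\frac{(3\sqrt2-2)(3+\sqrt2)}{28}=\frac{\sqrt2}{4}\approx0.354 .$$
The third summand is larger at $\theta_3$ than at $\theta_1$. Yet the sums behave: for $r=3$ the quotients at $\sqrt2,-\sqrt2,-3$ are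
$$\tfrac32+\tfrac{3\sqrt2}4\approx2.56,\qquad \tfrac32-\tfrac{3\sqrt2}4\approx0.44,\qquad 1 .$$

The same example shows two more shortcuts to be closed. The quotient is not monotone in $\theta$, since $0.44<1$. And comparing numerators alone is not enough: $1-w_3(-3)=2$ exceeds $1-w_3(\sqrt2)=1+\frac{\sqrt2}4\approx1.35$.

## The telescoped sum as the first row of an eigenvalue equation

Let $f(\theta)=(f_0(\theta),\dots,f_{d-1}(\theta))^T$, and write $q$ for the quotient in (5). Then (5) says
$$1\cdot f_0+\dots+1\cdot f_{r-1}+0\cdot f_r+\dots+0\cdot f_{d-1}=q\,f_0 .$$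
This looks like the first row of an eigenvalue equation $Nf=qf$ for a $d\times d$ matrix $N$ whose first row is $(1,\dots,1,0,\dots,0)$. Suppose there is one matrix $N$ which has all the vectors $f(\theta_1),\dots,f(\theta_d)$ as eigenvectors, with the quotients as eigenvalues; suppose that $N$ has nonnegative entries throughout, not only in the first row; and suppose that $f(\theta_1)$ is a positive vector, i.e. that $w(\theta_1)$ is decreasing. Then the Perron–Frobenius theorem makes the quotient at $\theta_1$ the largest one. The term-by-term approach failed because it used only the first row.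

We recall the theorem. A nonnegative square matrix $M$ is *irreducible* if the directed graph with an arc $s\to t$ whenever $M_{s,t}>0$ is strongly connected; for instance, this holds as soon as all entries directly above and directly below the diagonal are positive.

**Perron–Frobenius theorem.** Let $M$ be a nonnegative irreducible matrix with spectral radius $\rho$. Then $\rho$ is an eigenvalue of $M$, its eigenspace is one-dimensional and spanned by an entrywise positive vector, and every entrywise positive eigenvector of $M$ belongs to $\rho$.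

Where does $N$ come from? The quotients will turn out to be values $q_r(\theta_j)$ of a polynomial. The corresponding operator $q_r(L)$, where $L$ is the tridiagonal matrix in (4), has the $w(\theta_j)$ as eigenvectors, but its positive eigenvector $\mathbf 1$ belongs to $\theta_0=k$, which takes no part in the question. Taking differences of consecutive entries removes the constants, and turns $w(\theta_j)$ into $f(\theta_j)$. So $N$ will be the matrix that $q_r(L)$ induces on differences, and $N\ge0$ means that $q_r(L)$ sends decreasing vectors to decreasing vectors. That is the point to be proved.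

## Proof of Theorem 1

Throughout, $G$ is distance-regular of diameter $d\ge2$ and $2\le r\le d$. Vectors in $\mathbb R^{d+1}$ are written $g=(g_0,\dots,g_d)$.

**Step 1: the operators $L$ and $v_r(L)$ on radial functions.** We want a $(d+1)\times(d+1)$ model of $A$ and $A_r$, with combinatorial entries. Define
$$(Lg)_i=c_ig_{i-1}+a_ig_i+b_ig_{i+1}\qquad(0\le i\le d).$$
Then $L\mathbf 1=k\mathbf 1$, and (4) says $Lw(\theta_j)=\theta_jw(\theta_j)$.

Fix a vertex $o$ and put $\hat g(x)=g_{d(o,x)}$. The definition of $b_i,a_i,c_i$ gives $A\hat g=\widehat{Lg}$, hence $p(A)\hat g=\widehat{p(L)g}$ for every polynomial $p$. Take $p=v_r$, so $p(A)=A_r$, and let $g$ be the coordinate vector of index $u$. Then $(A_r\hat g)(x)$ is the number of $y$ with $d(x,y)=r$ and $d(o,y)=u$. So for $d(o,x)=i$ the number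
$$p^i_{ru}=\#\{y:\ d(x,y)=r,\ d(o,y)=u\}$$
is the $(i,u)$ entry of $v_r(L)$ and depends only on $i,r,u$. Thus
$$(v_r(L)g)_i=\sum_up^i_{ru}\,g_u,\qquad p^i_{ru}\ge0,\qquad \sum_up^i_{ru}=k_r .\tag{6}$$

**Step 2: the quotient is a polynomial in the eigenvalue.** Since $v_r(k)=k_r$, the polynomial $1-v_r(x)/k_r$ vanishes at $x=k$. So there is a polynomial $q_r$ with
$$1-\frac{v_r(x)}{k_r}=\Bigl(1-\frac xk\Bigr)q_r(x).\tag{7}$$
Putting $x=\theta_j$ with $j\ge1$ gives $1-w_r(\theta_j)=(1-w_1(\theta_j))\,q_r(\theta_j)$, that is,
$$q_r(\theta_j)=\frac{1-w_r(\theta_j)}{1-w_1(\theta_j)} .$$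
We must show $q_r(\theta_j)<q_r(\theta_1)$ for $2\le j\le d$.

**Step 3: passing to differences.** This step defines $N$, and a tridiagonal companion $T$ that will control $f(\theta_1)$. Let
$$\Delta:\mathbb R^{d+1}\to\mathbb R^d,\qquad(\Delta g)_s=g_s-g_{s+1}\quad(0\le s\le d-1).$$
It is onto, with kernel $\mathbb R\mathbf 1$. If $p$ is a polynomial, then $p(L)\mathbf 1=p(k)\mathbf 1$, so $p(L)$ maps the kernel of $\Delta$ into itself. Hence $\Delta g\mapsto\Delta p(L)g$ is a well-defined linear map on $\mathbb R^d$. For $p=q_r$ and $p(x)=x$ we obtain $d\times d$ matrices $N$ and $T$ with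
$$\Delta\,q_r(L)=N\Delta,\qquad \Delta L=T\Delta .$$
Put $f(\theta_j)=\Delta w(\theta_j)$ for $1\le j\le d$. Its entry of index $0$ is $1-\theta_j/k>0$, so $f(\theta_j)\ne0$. Applying $\Delta$ to $Lw(\theta_j)=\theta_jw(\theta_j)$ and to $q_r(L)w(\theta_j)=q_r(\theta_j)w(\theta_j)$ gives
$$Tf(\theta_j)=\theta_jf(\theta_j),\qquad Nf(\theta_j)=q_r(\theta_j)f(\theta_j)\qquad(1\le j\le d).\tag{8}$$

**Step 4: $w(\theta_1)$ is strictly decreasing.** We show that all entries of $f(\theta_1)$ are positive, by computing $T$. Let $e=\Delta g$. Since $k=c_s+a_s+b_s$,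
$$((L-kI)g)_s=c_s(g_{s-1}-g_s)-b_s(g_s-g_{s+1})=c_se_{s-1}-b_se_s .$$
Subtract from this the same expression for $s+1$:
$$(\Delta(L-kI)g)_s=c_se_{s-1}-(b_s+c_{s+1})e_s+b_{s+1}e_{s+1}\qquad(0\le s\le d-1),$$
the outer terms being absent for $s=0$ and $s=d-1$, because $c_0=0$ and $b_d=0$. So $T$ is tridiagonal with
$$T_{s,s-1}=c_s,\qquad T_{s,s}=k-b_s-c_{s+1},\qquad T_{s,s+1}=b_{s+1},$$
and all its entries directly above and below the diagonal are positive. By (8), the $d\times d$ matrix $T$ has the $d$ distinct eigenvalues $\theta_1>\dots>\theta_d$, so these are all its eigenvalues. For large $\gamma$ the matrix $T+\gamma I$ is nonnegative and irreducible, and all its eigenvalues $\theta_j+\gamma$ are positive; its spectral radius is then $\theta_1+\gamma$. By Perron–Frobenius the eigenspace of $T$ for $\theta_1$ is spanned by a positive vector. As $f(\theta_1)$ lies in this eigenspace and $f_0(\theta_1)>0$, all entries of $f(\theta_1)$ are positive.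

**Step 5: the flux identity.** To find $N$ we shall have to recover $h$ from $(I-\frac1kL)h$, or at least the sign of its differences. For $h\in\mathbb R^{d+1}$ put
$$H_i=k_ib_i(h_i-h_{i+1})\quad(0\le i\le d-1),\qquad H_{-1}=H_d=0 .$$
Think of $h$ as a potential on the graph depending on the distance from $o$: there are $k_ib_i$ edges from the sphere of radius $i$ to the next one, and $H_i$ is the total flow outward across them. The computation in Step 4 gives $kh_i-(Lh)_i=b_i(h_i-h_{i+1})-c_i(h_{i-1}-h_i)$. Multiply by $k_i$ and use $k_ic_i=k_{i-1}b_{i-1}$ from (1):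
$$k_i\bigl(kh_i-(Lh)_i\bigr)=H_i-H_{i-1}\qquad(0\le i\le d).\tag{9}$$
At $i=0$ the $c_0$-term vanishes, matching $H_{-1}=0$; at $i=d$ the $b_d$-term vanishes, matching $H_d=0$.

**Step 6: $N$ has nonnegative entries.** We compute $N$ column by column. Let $0\le t\le d-1$ and let $g^{(t)}$ be the indicator vector of $\{0,\dots,t\}$. Then $\Delta g^{(t)}=e_t$, the coordinate vector of index $t$, so column $t$ of $N$ is
$$Ne_t=\Delta h\qquad\text{with}\qquad h=q_r(L)g^{(t)} .$$
By (7), $(I-\frac1kL)h=g^{(t)}-\frac1{k_r}v_r(L)g^{(t)}$. The second term has entries $\frac1{k_r}\sum_{u\le t}p^i_{ru}$ by (6). For $i\le t$ we subtract it from $1=\frac1{k_r}\sum_up^i_{ru}$, and for $i>t$ from $0$: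
$$\Bigl(\bigl(I-\tfrac1kL\bigr)h\Bigr)_i=\begin{cases}\ \ \dfrac1{k_r}\displaystyle\sum_{u>t}p^i_{ru}\ \ge0,&i\le t,\\[10pt]-\dfrac1{k_r}\displaystyle\sum_{u\le t}p^i_{ru}\ \le0,&i>t.\end{cases}$$
In the picture of the flow, there are only sources inside the ball of radius $t$ and only sinks outside it, so the flow must go outward everywhere. Precisely: by (9), $H_i-H_{i-1}$ is $k\,k_i$ times the displayed number. For $s\le t$, sum over $i=0,\dots,s$ and use $H_{-1}=0$. For $s\ge t$, sum over $i=s+1,\dots,d$, where the left sides add up to $H_d-H_s=-H_s$. This gives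
$$H_s=\frac k{k_r}\sum_{i\le s}k_i\sum_{u>t}p^i_{ru}\quad(0\le s\le t),\qquad H_s=\frac k{k_r}\sum_{i>s}k_i\sum_{u\le t}p^i_{ru}\quad(t\le s\le d-1).\tag{10}$$
Therefore
$$N_{s,t}=h_s-h_{s+1}=\frac{H_s}{k_sb_s}\ge0\qquad(0\le s,t\le d-1).$$

*The first row.* For $s=0$, only $i=0$ occurs in the first formula of (10), and $p^0_{ru}$ is $k_r$ if $u=r$ and $0$ otherwise. So $N_{0,t}=\frac{k}{k_r}\cdot\frac{k_r}{k_0b_0}=1$ for $t<r$, and $N_{0,t}=0$ for $t\ge r$. The first row of $Nf=q_rf$ is the telescoped sum (5), as hoped.

*Example (Heawood graph, $r=3$).* The number $k_ip^i_{ru}$ counts the ordered pairs $(x,y)$ at distance $r$ with $d(o,x)=i$, $d(o,y)=u$. Here pairs at distance $3$ are non-incident point-line pairs. With $o$ a point: there are $4$ pairs for $(i,u)=(0,3)$; there are $3\cdot4=12$ for $(1,2)$, since each line through $o$ misses four points; and $6\cdot2=12$ for $(2,3)$, since each point other than $o$ lies on two of the four lines missing $o$ and so misses the other two. The same numbers hold with $i,u$ exchanged, and no other pairs occur. With $\frac{k}{k_3}=\frac34$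 and $(k_sb_s)_{s=0,1,2}=(3,6,12)$, formula (10) gives
$$N=\begin{pmatrix}1&1&1\\ \frac12&2&\frac12\\ \frac14&\frac14&1\end{pmatrix}.$$
For instance $N_{1,1}=\frac34\cdot\frac{4+12}{6}=2$. For $\theta_3=-3$ the vector $f(\theta_3)$ is proportional to $(1,-1,1)^T$, and indeed $N(1,-1,1)^T=(1,-1,1)^T$: the eigenvalue is the quotient $1$ found above. The large third entry that upset the term-by-term comparison now sits in an eigenvector with mixed signs, and such a vector cannot belong to the Perron root.

**Step 7: $N$ is irreducible.** This is what makes the inequality strict, and it is where $r\ge2$ is used (for $r=1$ we have $q_1=1$ and $N=I$). Let $0\le s\le d-2$. We show $N_{s,s+1}>0$ and $N_{s+1,s}>0$.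

*Above the diagonal.* Use the first formula in (10) with $t=s+1$ at index $s$. It gives $N_{s,s+1}>0$ as soon as $p^i_{ru}>0$ for some $i\le s$ and $u\ge s+2$. If $r\ge s+2$, take $(i,u)=(0,r)$: here $p^0_{rr}=k_r>0$. If $r\le s+1$, take $(i,u)=(s+2-r,\;s+2)$. Then $i\ge1$, and $i\le s$ because $r\ge2$. As $s+2\le d$, there is a vertex $y$ with $d(o,y)=s+2$; let $x$ be the vertex at distance $i$ from $o$ on a geodesic from $o$ to $y$. Then $d(x,y)=s+2-i=r$, so $p^i_{ru}>0$.

*Below the diagonal.* Use the second formula in (10) with $t=s$ at index $s+1$. It gives $N_{s+1,s}>0$ as soon as $p^i_{ru}>0$ for some $i\ge s+2$ and $u\le s$. If $r\ge s+2$, take $(i,u)=(r,0)$: a vertex $x$ at distance $r$ from $o$ has $y=o$ at distance $r$, so $p^r_{r0}=1$. If $r\le s+1$, take $(i,u)=(s+2,\;s+2-r)$, where $u\le s$ because $r\ge2$: for a vertex $x$ with $d(o,x)=s+2$, the vertex $y$ at distance $u$ from $o$ on a geodesic from $o$ to $x$ has $d(x,y)=r$.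

So all entries of the nonnegative matrix $N$ directly above and below the diagonal are positive, and $N$ is irreducible.

**Step 8: Perron–Frobenius for $N$.** By Steps 6 and 7, $N$ is nonnegative and irreducible; by (8) and Step 4, $f(\theta_1)$ is a positive eigenvector of $N$ with eigenvalue $q_r(\theta_1)$. Hence $q_r(\theta_1)$ is the spectral radius of $N$, and its eigenspace is $\mathbb Rf(\theta_1)$. By (8), each $q_r(\theta_j)$ is a (real) eigenvalue of $N$, so $q_r(\theta_j)\le q_r(\theta_1)$. If equality held for some $j\ge2$, then $f(\theta_j)$ would be a multiple of $f(\theta_1)$. But these are eigenvectors of $T$ for the different eigenvalues $\theta_j$ and $\theta_1$, a contradiction. So $q_r(\theta_j)<q_r(\theta_1)$ for all $2\le j\le d$, and Step 2 translates this into Theorem 1. $\blacksquare$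

## Tridiagonal matrices with constant row sums

Steps 5 and 6 used only that $L$ is tridiagonal with constant row sums and that $v_r(L)/k_r$ is nonnegative with row sums $1$. Keeping just this gives an inequality, without strictness.

**Theorem 2 (abstract form).** Let $L$ be a real tridiagonal matrix on $\{0,\dots,d\}$, $d\ge1$, with all entries $c_i$ $(1\le i\le d)$ below and $b_i$ $(0\le i\le d-1)$ above the diagonal positive, and all row sums equal to $k$. The diagonal entries may have any sign. Let $\theta_0=k>\theta_1>\dots>\theta_d$ be its eigenvalues. Let $S=\sigma(L)$, $\sigma$ a real polynomial, be any matrix with nonnegative entries and row sums $1$. Then for $1\le j\le d$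
$$\frac{1-\sigma(\theta_j)}{k-\theta_j}\le\frac{1-\sigma(\theta_1)}{k-\theta_1}.$$

Equality can occur for $j\ge2$: for $S=I$, $\sigma=1$, both sides are $0$.

*Proof.* First we check that the eigenvalues are as stated. Put $c_0=b_d=0$, $\kappa_0=1$ and $\kappa_{i+1}=\kappa_ib_i/c_{i+1}$, so all $\kappa_i>0$. If $D$ is the diagonal matrix with entries $\sqrt{\kappa_i}$, then $DLD^{-1}$ is tridiagonal with both entries at $(i,i+1)$ and $(i+1,i)$ equal to $\sqrt{b_ic_{i+1}}>0$, hence symmetric. So $L$ is diagonalizable with real eigenvalues. An eigenvector is determined by its entry of index $0$, because $b_i>0$ lets us solve for the later entries one after the other; so eigenspaces are one-dimensional and there are $d+1$ distinct eigenvalues. For large $\gamma$, $L+\gamma I$ is nonnegative and irreducible with the positive eigenvector $\mathbf 1$, so $k+\gamma$ is its spectral radius and $k$ is the largest eigenvalue of $L$.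

Next, the polynomial. Row sums give $S\mathbf 1=\sigma(k)\mathbf 1=\mathbf 1$, so $\sigma(k)=1$ and $1-\sigma(x)=(k-x)q(x)$ for a polynomial $q$. The claim is $q(\theta_j)\le q(\theta_1)$. As in Step 3, let $N$ and $T$ be the matrices with $\Delta q(L)=N\Delta$ and $\Delta L=T\Delta$.

*$N$ is nonnegative.* Let $0\le t\le d-1$ and $h=q(L)g^{(t)}$. Then $(kI-L)h=(I-S)g^{(t)}$, whose entry of index $i$ is $1-\sum_{u\le t}S_{iu}\ge0$ for $i\le t$ and $-\sum_{u\le t}S_{iu}\le0$ for $i>t$. The diagonal entries of $L$ are $k-b_i-c_i$, and $\kappa_ic_i=\kappa_{i-1}b_{i-1}$ for $i\ge1$. So with $H_i=\kappa_ib_i(h_i-h_{i+1})$ for $0\le i\le d-1$ and $H_{-1}=H_d=0$, the computation of Step 5 gives $\kappa_i((kI-L)h)_i=H_i-H_{i-1}$ for $0\le i\le d$. Summing over $i\le s$ when $s\le t$, and over $i>s$ when $s\ge t$, shows $H_s\ge0$ for $0\le s\le d-1$. Hence $N_{s,t}=H_s/(\kappa_sb_s)\ge0$.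

*A positive eigenvector.* For $j\ge1$ let $w^{(j)}$ be an eigenvector of $L$ for $\theta_j$. Since $\theta_j\ne k$, it is not constant, so $f^{(j)}=\Delta w^{(j)}\ne0$. It satisfies $Tf^{(j)}=\theta_jf^{(j)}$ and $Nf^{(j)}=q(\theta_j)f^{(j)}$. The computation of $T$ in Step 4 applies, so $T$ is tridiagonal with positive entries directly above and below the diagonal, and its eigenvalues are $\theta_1>\dots>\theta_d$. Applying Perron–Frobenius to $T+\gamma I$ for large $\gamma$, we may choose the sign of $w^{(1)}$, after which $f^{(1)}$ is entrywise positive.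

*Comparison.* We do not know that $N$ is irreducible, so we compare directly. Let $|f^{(j)}|$ be the vector of absolute values and $C=\max_s|f^{(j)}_s|/f^{(1)}_s>0$. Since $N\ge0$ and $|f^{(j)}|\le Cf^{(1)}$ entrywise,
$$|q(\theta_j)|\,|f^{(j)}|=|Nf^{(j)}|\le N|f^{(j)}|\le C\,Nf^{(1)}=C\,q(\theta_1)f^{(1)} .$$
At an index $s$ where the maximum $C$ is attained, the left side is $|q(\theta_j)|\,Cf^{(1)}_s$. Hence $q(\theta_j)\le|q(\theta_j)|\le q(\theta_1)$. $\blacksquare$

For a distance-regular graph, Theorem 2 applies in particular to every convex combination $\sum_i\lambda_iA_i/k_i$, acting on radial functions: take $\sigma=\sum_i\lambda_iv_i/k_i$; by (6), $\sigma(L)$ is nonnegative with row sums $1$.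

## A sharp Poincaré inequality and the Euclidean distortion

In this section $G$ is distance-regular of diameter $d\ge1$ with vertex set $V$. For $1\le r\le d$ write
$$\Lambda_r=\frac{1-w_r(\theta_1)}{1-w_1(\theta_1)} .$$
Then $\Lambda_1=1$, and $\Lambda_r>0$, because $1-w_r(\theta_1)=f_0(\theta_1)+\dots+f_{r-1}(\theta_1)$ is positive by Step 4. Theorem 1 compares drawings by single eigenspaces; the next statement concerns all drawings.

**Theorem 3 (sharp Poincaré inequality at distance $r$).** For $G$ distance-regular with vertex set $V$, any map $\varphi:V\to\mathcal H$ into a real Hilbert space and $1\le r\le d$, with sums over ordered pairs,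
$$\frac1{k_r}\sum_{d(x,y)=r}\|\varphi(x)-\varphi(y)\|^2\le\Lambda_r\,\frac1k\sum_{x\sim y}\|\varphi(x)-\varphi(y)\|^2 .$$
The constant is best possible. For $r\ge2$, equality holds if and only if every coordinate of $\varphi$ lies in $\mathbb R\mathbf 1\oplus(\theta_1\text{-eigenspace})$.

*Proof.* Choose an orthonormal basis of the finite-dimensional span of $\varphi(V)$. Both sides are sums over the coordinates in this basis, so it suffices to treat a real function $\varphi$ and to determine its equality case. Let $\varphi=\sum_{j=0}^d\varphi_j$ with $\varphi_j$ in the $\theta_j$-eigenspace. Every vertex has $k_r$ vertices at distance $r$, so expanding the square gives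
$$\frac1{k_r}\sum_{d(x,y)=r}(\varphi(x)-\varphi(y))^2=2\Bigl\langle\varphi,\bigl(I-\tfrac1{k_r}A_r\bigr)\varphi\Bigr\rangle=2\sum_{j\ge1}(1-w_r(\theta_j))\|\varphi_j\|^2 ,$$
because $A_r\varphi_j=v_r(\theta_j)\varphi_j=k_rw_r(\theta_j)\varphi_j$, the eigenspaces are orthogonal, and $w_r(\theta_0)=1$. The case $r=1$ of this formula turns the right side of the claim into $2\Lambda_r\sum_{j\ge1}(1-w_1(\theta_j))\|\varphi_j\|^2$. Now
$$1-w_r(\theta_j)\le\Lambda_r\,(1-w_1(\theta_j))\qquad(1\le j\le d),$$
with equality for $j=1$; this is trivial for $r=1$ and follows from Theorem 1 for $r\ge2$. Summing proves the inequality. For $r\ge2$ the inequality for $j\ge2$ is strict, so equality of the two sums means $\varphi_j=0$ for all $j\ge2$, i.e. $\varphi\in\mathbb R\mathbf 1\oplus(\theta_1\text{-eigenspace})$. Finally, for a nonzero $\varphi$ in the $\theta_1$-eigenspace both sides are equal and positive, so no smaller constant works. $\blacksquare$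

**Corollary 4 (least Euclidean distortion).** Let $c_2(G)$ be the least $D$ such that some $\varphi:V\to\ell_2$ satisfies $d(x,y)\le\|\varphi(x)-\varphi(y)\|\le D\,d(x,y)$ for all $x,y$. Then
$$c_2(G)^2=\max_{1\le r\le d}\ r^2\,\frac{1-w_1(\theta_1)}{1-w_r(\theta_1)},$$
and it is attained by a multiple of the embedding $x\mapsto u_{\theta_1}(x)$.

*Proof.* The right side is $\max_rr^2/\Lambda_r$.

*Lower bound.* Let $\varphi$ satisfy the condition with constant $D$, and let $n=|V|$. There are $nk_r$ ordered pairs at distance $r$, each contributing at least $r^2$, so the left side in Theorem 3 is at least $nr^2$. There are $nk$ ordered pairs of adjacent vertices, each contributing at most $D^2$, so the right side is at most $\Lambda_rnD^2$. Hence $r^2\le\Lambda_rD^2$ for every $r$.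

*Upper bound.* Let $D=\max_rr/\sqrt{\Lambda_r}$. By (3), in the drawing by $u_{\theta_1}$ the squared distance of the images of two vertices at distance $r$ is $2\varepsilon_0(1-w_r(\theta_1))$; for adjacent vertices this is positive. Scale $u_{\theta_1}$ so that adjacent vertices have images at distance $D$. Then vertices at distance $r$ have images at distance $D\sqrt{\Lambda_r}$, and $D\sqrt{\Lambda_r}\ge r$ by the choice of $D$. The triangle inequality along a geodesic of $r$ edges gives $D\sqrt{\Lambda_r}\le rD$. So the scaled drawing satisfies the condition with this $D$. $\blacksquare$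

*Example.* For the cube, the first row of our opening table says $\Lambda_r=r$, so $c_2(Q_3)^2=\max(1,\frac42,\frac93)=3$. The best drawing is a multiple of the usual cube in $\mathbb R^3$, and the distortion $\sqrt3$ comes from the antipodal pairs. For the Heawood graph, $\Lambda_2=1+\frac{1+\sqrt2}2=\frac{3+\sqrt2}2$ and $\Lambda_3=\frac{6+3\sqrt2}4$, so $r^2/\Lambda_r$ is $1$, about $1.81$, and $\frac{36}{6+3\sqrt2}=6(2-\sqrt2)\approx3.51$ for $r=1,2,3$. Hence $c_2^2=6(2-\sqrt2)$.

**Remark (the denominator $1-w_1$ cannot be replaced by $1-w_2$).** The $7$-cycle is distance-regular with $d=3$, $k=2$, $b_1=b_2=1$, $c_1=c_2=c_3=1$, $a_3=1$, and $\theta_j=2\cos(2\pi j/7)$ for $0\le j\le3$. The identity $\cos((r-1)\alpha)+\cos((r+1)\alpha)=2\cos\alpha\cos r\alpha$ with $\alpha=2\pi j/7$ shows that $w_r(\theta_j)=\cos(2\pi jr/7)$ satisfies (4) for $i\le 2$, and those equations determine the sequence. With $\cos\frac{2\pi}7\approx0.6235$, $\cos\frac{4\pi}7\approx-0.2225$, $\cos\frac{6\pi}7\approx-0.9010$,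
$$\frac{1-w_3(\theta_1)}{1-w_2(\theta_1)}=\frac{1-\cos(6\pi/7)}{1-\cos(4\pi/7)}\approx1.555,\qquad \frac{1-w_3(\theta_3)}{1-w_2(\theta_3)}=\frac{1-\cos(4\pi/7)}{1-\cos(2\pi/7)}\approx3.247 ,$$
where $w_3(\theta_3)=\cos\frac{18\pi}7=\cos\frac{4\pi}7$ and $w_2(\theta_3)=\cos\frac{12\pi}7=\cos\frac{2\pi}7$. With this denominator, $\theta_3$ beats $\theta_1$.
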